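\title{Stack sorting against revstack sorting: a disproof of Steingr\'imsson's sorting conjecture}

\begin{abstract}
Let $s_n(t)$ and $r_n(t)$ be the numbers of permutations of $\{1,\dots,n\}$ that are sorted by $t$ passes of the stack sort operator and of the revstack sort operator, respectively. Steingr\'imsson's sorting conjecture asserts that $s_n(t)\le r_n(t)$, with strict inequality for $2<t<n-1$. We show that it is false: for all large $n$ and all $t$ with $(\log n)^2\le t\le\frac12\sqrt n$ we have $s_n(t)>1.06^n\,r_n(t)$. The proof attaches to each letter of a permutation a height that evolves by a local rule when the letters are inserted from the largest to the smallest. A construction with Young tableaux gives many permutations of small height for stack sort, and an encoding argument bounds the number of permutations of small height for revstack sort.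
\end{abstract}

\section{The problem and the result}\label{sec:intro}

Let $\mathfrak S_n$ be the set of permutations of $\{1,\dots,n\}$, written as words $\pi=\pi_1\cdots\pi_n$. All words in this paper have distinct letters taken from a totally ordered set. The \emph{stack sort} operator $\mathcal S$ and the \emph{revstack sort} operator $\mathcal T$ fix the empty word and are given on a nonempty word $LmR$ with largest letter $m$ by
\[
\mathcal S(LmR)=\mathcal S(L)\,\mathcal S(R)\,m,\qquad \mathcal T(LmR)=\mathcal T(R)\,\mathcal T(L)\,m .
\]
For example, $\mathcal S(42513)=24135$ and $\mathcal T(42513)=13245$. The word $\mathcal S(w)$ is the output of one pass of $w$ through a stack in which a letter may only be placed on a larger one: the arrival of $m$ empties the stack, then $m$ lies at the bottom while $R$ is processed, and it leaves last. The two recursions show that $\mathcal T=\mathcal S\circ\operatorname{rev}$, where $\operatorname{rev}$ reverses a word; so $\mathcal T$ reads its input from the other end. For $t\ge0$ put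
\[
s_n(t)=|\{\pi\in\mathfrak S_n:\mathcal S^t(\pi)=\mathrm{id}\}|,\qquad r_n(t)=|\{\pi\in\mathfrak S_n:\mathcal T^t(\pi)=\mathrm{id}\}|,
\]
where $\mathrm{id}=12\cdots n$. These numbers measure how well $t$ passes sort, and the question is whether it helps to reverse the word before each pass.

Let $F$ be either operator. The word $F(w)$ ends with the largest letter of $w$, and $F(\sigma m)=F(\sigma)m$ if $m$ is larger than all letters of $\sigma$. Hence after $j$ passes the $j$ largest letters stand at the end in increasing order, and $s_n(t)=r_n(t)=n!$ for $t\ge n-1$. Also $s_n(0)=r_n(0)=1$, and $s_n(1)=r_n(1)$ because $\operatorname{rev}$ is a bijection between the two sets.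

The pair $(n,t)=(5,3)$ can be done by hand. A permutation $\pi\in\mathfrak S_5$ that is not sorted by three passes has $F^3(\pi)=21345$, and we work backwards. A preimage $LmR$ of a word $um$ comes from a way of cutting $u$ into two images, and a nonempty image ends with its largest letter. For $\mathcal S$, the word $213$ has the single preimage $231$. The word $2314$ allows only the cut $23\,|\,1$ and has the preimages $2341$ and $3241$. The word $23415$ allows only $234\,|\,1$, and $234$ is the image of every arrangement of $2,3,4$ except $342$; the word $32415$ allows only $324\,|\,1$, and $324$ is the image of $342$ alone. So six permutations are not sorted and $s_5(3)=114$. For $\mathcal T$, the word $213$ has the single preimage $132$. The word $1324$ allows only the cut $13\,|\,2$ and has the preimages $2413$ and $2431$. The word $24135$ allows only $24\,|\,13$, which gives the four preimages $L5R$ with $L\in\{13,31\}$ and $R\in\{24,42\}$, while $24315$ allows no cut. So $r_5(3)=116>114$. From these cases one would guess that reversal never hurts. This guess is the following conjecture, stated in \cite{Dukes}.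

\begin{quote}
\textbf{Steingr\'imsson's sorting conjecture.} \emph{For all $0\le t\le n$ we have $s_n(t)\le r_n(t)$, and the inequality is strict whenever $2<t<n-1$.}
\end{quote}

We disprove it. Logarithms are natural. For $\kappa>0$ let
\[
\varphi(\kappa)=-\log\Bigl(1+\frac1\kappa\Bigr)-\frac1\kappa\log(1+\kappa).
\]
This function is negative, it tends to $0$ as $\kappa\to\infty$, and it is increasing, since $\varphi'(\kappa)=\kappa^{-2}\log(1+\kappa)$. Call $(n,t)$ \emph{admissible} if $n\ge4t^2$ and $\log n\le\sqrt t$; equivalently, $(\log n)^2\le t\le\frac12\sqrt n$.

\begin{theorem}\label{thm:main}
For every $\varepsilon>0$ there is $t_0$ such that for all admissible $(n,t)$ with $t\ge t_0$, with $\kappa=n/t^2$,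
\[
s_n(t)\ge\Bigl(\frac{t^2}{e}\,e^{\varphi(\kappa)-\varepsilon}\Bigr)^n,\qquad r_n(t)\le\Bigl(\frac{t^2}{2e}\,e^{\varepsilon}\Bigr)^n .
\]
Hence $s_n(t)/r_n(t)\ge\bigl(2e^{\varphi(\kappa)-2\varepsilon}\bigr)^n$.
\end{theorem}

\begin{corollary}\label{cor:main}
For all sufficiently large $n$: if $(\log n)^2\le t\le\frac12\sqrt n$, then $s_n(t)>1.06^n\,r_n(t)$; if $(\log n)^2\le t\le\sqrt{n/10}$, then $s_n(t)>1.4^n\,r_n(t)$. Along admissible pairs with $t\to\infty$ and $n/t^2\to\infty$ we have $s_n(t)\ge(2-o(1))^n\,r_n(t)$. For large $n$ all these pairs satisfy $2<t<n-1$, so both parts of the conjecture fail.
\end{corollary}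

\begin{proof}
All pairs in question are admissible, and $t\ge(\log n)^2$, so Theorem~\ref{thm:main} applies with $\varepsilon=0.001$ once $n$ is large. In the first two statements $\kappa\ge4$ and $\kappa\ge10$, respectively, and $\varphi$ is increasing. We have
\begin{align*}
\log2+\varphi(4)&=\log2-\log\tfrac54-\tfrac14\log5>0.067,&\log1.06&<0.059,\\
\log2+\varphi(10)&=\log2-\log1.1-\tfrac1{10}\log11>0.357,&\log1.4&<0.337,
\end{align*}
and both gaps exceed $2\varepsilon=0.002$. For the third statement fix any $\varepsilon>0$. Eventually $t\ge t_0$ and $\varphi(\kappa)\ge-\varepsilon$, so that $s_n(t)/r_n(t)\ge(2e^{-3\varepsilon})^n$.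
\end{proof}

For example, $s_n(t)>1.4^n\,r_n(t)$ for $n=10t^2$ and all large $t$. The proof is asymptotic and gives no explicit smallest counterexample.

Iterates of $\mathcal S$ and $\mathcal T$ are hard to count directly, because one pass moves letters over long distances. Section~\ref{sec:heights} replaces the iteration by a process in which nothing moves: the letters $n,n-1,\dots,1$ are inserted one at a time, and each letter carries a height. The number of passes is compared with the largest height, and the factor $2$ of the theorem is already visible in Example~\ref{ex:tower}. Section~\ref{sec:lower} proves the lower bound for $s_n(t)$. Sections~\ref{sec:steps} and~\ref{sec:count} prove the upper bound for $r_n(t)$.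

\section{Heights}\label{sec:heights}

\subsection{Inversions after one pass}

\begin{lemma}[pair rule]\label{lem:pair}
Let $a<b$ be letters of a word $w$. Then $b$ precedes $a$ in $\mathcal S(w)$ if and only if $w$ has a subsequence $b\,c\,a$ with $c>b$, and $b$ precedes $a$ in $\mathcal T(w)$ if and only if $w$ has a subsequence $a\,c\,b$ with $c>b$.
\end{lemma}

\begin{proof}
Induction on the length of $w=LmR$. If $a$ and $b$ are both in $L$ or both in $R$, then so is every letter between them, and induction applies. If $b=m$, then $b$ is last in the image and no $c>b$ exists. Otherwise $m$ stands between $a$ and $b$ and can serve as $c$; the operator $\mathcal S$ keeps the order of $a$ and $b$, and $\mathcal T$ reverses it, as claimed.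
\end{proof}

The order of $a<b$ in $F(w)$ depends only on the positions of $a$, $b$ and the letters larger than $b$. Let $Z$ be the set of all letters of $w$ above some threshold, possibly together with one smaller letter. For $a<b$ in $Z$ all letters larger than $b$ are in $Z$, so deleting the letters outside $Z$ commutes with $F$, and hence with $F^j$. Large letters do not see small ones, and the position of a small letter among the large ones does not depend on the other small letters. This is the reason for building a permutation from the largest letter down.

\subsection{Probes and heights}

Let $\sigma$ be a word with $m$ letters. Its \emph{gaps} are numbered $0,\dots,m$, gap $x$ being the one after the first $x$ letters. A \emph{probe} is a letter $p$ smaller than all letters of $\sigma$. Put $p$ into gap $x$, apply $F^j$, and let $g_j(x)$ be the number of letters that precede $p$ in the result. By the preceding paragraph, $g_j(x)$ is the gap of $F^j(\sigma)$ that contains, after $j$ passes, any smaller letter that started in gap $x$, whatever other small letters are present. We say ``at time $j$'' for ``after $j$ passes''.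

By the pair rule a letter $c$ precedes $p$ at time $j+1$ if and only if at time $j$ there is a subsequence $c\,d\,p$ (for $\mathcal S$) or $p\,d\,c$ (for $\mathcal T$) with $d>c$. The set of such $c$ depends only on the gap of $p$ at time $j$. It grows when $p$ moves to the right for $\mathcal S$, and it shrinks for $\mathcal T$. Since $g_0(x)=x$, we obtain:
\begin{itemize}
\item if $g_j(x)=g_j(y)$, then $g_{j+1}(x)=g_{j+1}(y)$;
\item for $\mathcal S$ each $g_j$ is nondecreasing; for $\mathcal T$ the function $g_j$ is nondecreasing for even $j$ and nonincreasing for odd $j$.
\end{itemize}
The \emph{height} $h_i$ of the $i$-th letter of $\sigma$ is the least $j$ with $g_j(i-1)=g_j(i)$: the number of passes after which it no longer matters on which side of this letter a small letter started. Always $h_i\ge1$. A monotone function takes the same value at $x<y$ exactly if it is constant on $[x,y]$, so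
\begin{equation}\label{eq:merge}
g_j(x)=g_j(y)\iff h_i\le j\ \text{ for all } x<i\le y .
\end{equation}
For $\sigma=45$, the operator $\mathcal S$ sends $p45$, $4p5$, $45p$ to $p45$, $p45$, $4p5$, so the heights are $1,2$. The operator $\mathcal T$ sends all three words to $p45$, so the heights are $1,1$.

Fix a gap $x$. A letter $z$ to the right of $x$ is an \emph{R-record} from $x$ if all letters strictly between $x$ and $z$ have smaller height than $z$; \emph{L-records} are defined in the same way on the left. Two R-records from the same gap have different heights, and so do two L-records.

\begin{lemma}[insertion rule]\label{lem:insert}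
Suppose that all heights in $\sigma$ are finite, and insert a new smallest letter $k$ into gap $g$ of $\sigma$. Then $k$ has height $1$, and the other heights change as follows.
\begin{itemize}
\item For $\mathcal S$: the R-records from $g$ are raised by $1$, and nothing else changes.
\item For $\mathcal T$: the L-records from $g$ of odd height and the R-records from $g$ of even height are raised by $1$, and nothing else changes.
\end{itemize}
\end{lemma}

\begin{proof}
Let $\sigma'$ be the new word, and let $g_j$ always refer to $\sigma$. Each gap of $\sigma'$ lies in a gap of $\sigma$; the two gaps next to $k$ both lie in $g$. At time $j$, a probe of $\sigma'$ that started in gap $x$ of $\sigma$ is preceded by $g_j(x)$ letters of $\sigma$, and $k$ is preceded by $g_j(g)$ letters of $\sigma$. Two probes are in the same gap of $F^j(\sigma')$ if and only if their $g_j$-values agree and they are on the same side of $k$. Every letter of $\sigma$ is larger than $k$, so the pair rule for the probe and $k$ says: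
\begin{equation}\label{eq:side}
\text{the probe is after $k$ at time $j+1$}\iff
\begin{cases} g_j(x)>g_j(g)&\text{for }\mathcal S,\\ g_j(x)<g_j(g)&\text{for }\mathcal T.\end{cases}
\end{equation}
The two probes next to $k$ have $x=g$, so at time $1$ both are before $k$ with the same $g_1$-value. Thus $k$ has height $1$.

Consider the $i$-th letter of $\sigma$, of height $h$, and the two probes next to it, which start in the gaps $i-1$ and $i$ of $\sigma$. Before time $h$ they are separated by a letter of $\sigma$, and from time $h$ on their $g$-values agree. If they are on the same side of $k$ at time $h$, the height remains $h$. If not, their common value is $g_h(g)$, so by \eqref{eq:side} both are before $k$ at time $h+1$, and the new height is $h+1$. It remains to decide by \eqref{eq:side}, with $j=h-1$, when the sides differ. Write $\bar g=g_{h-1}$; we know that $\bar g(i-1)\ne\bar g(i)$. By \eqref{eq:merge}, for $i\le g$ the equality $\bar g(i)=\bar g(g)$ says that the letter is an L-record, and for $i>g$ the equality $\bar g(i-1)=\bar g(g)$ says that it is an R-record.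

\emph{The operator $\mathcal S$.} If $i\le g$, neither value exceeds $\bar g(g)$, and both probes are before $k$. If $i>g$, then $\bar g(g)\le\bar g(i-1)<\bar g(i)$. The second probe is after $k$, and the first is before $k$ if and only if $\bar g(i-1)=\bar g(g)$.

\emph{The operator $\mathcal T$, $h$ odd.} Here $\bar g$ is nondecreasing. If $i>g$, neither value is below $\bar g(g)$, and both probes are before $k$. If $i\le g$, then $\bar g(i-1)<\bar g(i)\le\bar g(g)$. The first probe is after $k$, and the second is before $k$ if and only if $\bar g(i)=\bar g(g)$.

\emph{The operator $\mathcal T$, $h$ even.} Here $\bar g$ is nonincreasing. If $i\le g$, then $\bar g(i-1)>\bar g(i)\ge\bar g(g)$, and both probes are before $k$. If $i>g$, then $\bar g(g)\ge\bar g(i-1)>\bar g(i)$. The second probe is after $k$, and the first is before $k$ if and only if $\bar g(i-1)=\bar g(g)$.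
\end{proof}

Starting from the empty word and inserting $n,n-1,\dots,1$, we see that all heights in $\pi\in\mathfrak S_n$ are finite, that they are computed by Lemma~\ref{lem:insert}, and that the height of a letter never decreases during the process. Let $H_F(\pi)$ be the largest height of a letter of $\pi$.

\begin{example}\label{ex:42513}
For $\pi=42513$, with heights as subscripts,
\begin{align*}
\mathcal S:&\quad 5_1\ \to\ 4_1 5_2\ \to\ 4_1 5_2 3_1\ \to\ 4_1 2_1 5_3 3_1\ \to\ 4_1 2_1 5_3 1_1 3_2,\\
\mathcal T:&\quad 5_1\ \to\ 4_1 5_1\ \to\ 4_1 5_2 3_1\ \to\ 4_2 2_1 5_3 3_1\ \to\ 4_2 2_1 5_4 1_1 3_1 .
\end{align*}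
So $H_{\mathcal S}(\pi)=3$ and $H_{\mathcal T}(\pi)=4$. Both operators need three passes: $42513\to24135\to21345\to12345$ under $\mathcal S$, and $42513\to13245\to21345\to12345$ under $\mathcal T$.
\end{example}

\begin{lemma}\label{lem:sort}
\begin{enumerate}
\item[(a)] If $H_{\mathcal S}(\pi)\le t$, then $\mathcal S^t(\pi)=\mathrm{id}$.
\item[(b)] If $\mathcal T^t(\pi)=\mathrm{id}$, then $H_{\mathcal T}(\pi)\le t+1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $a$ be a letter and let $\sigma$ be the subword of the letters larger than $a$. Its heights are at most those in $\pi$, hence at most $t$, so $g_t$ is constant by \eqref{eq:merge}. A probe that is first at time $j$ ends no subsequence $c\,d\,p$, so it is first at time $j+1$; thus $g_t(0)=0$ and $g_t\equiv0$. The letter $a$ is a probe for $\sigma$, so it precedes all larger letters in $\mathcal S^t(\pi)$. This holds for every $a$.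

(b) Take $\sigma=\pi$. At time $t$ the letters of $\pi$ are increasing, so there is no subsequence $p\,d\,c$ with $d>c$. Hence $g_{t+1}\equiv0$, and all heights are at most $t+1$.
\end{proof}

Example~\ref{ex:42513} shows that $t+1$ in (b) cannot be replaced by $t$.

\begin{example}[towers]\label{ex:tower}
The letter $k$ starts at height $1$ and sees $k-1$ later insertions, so $H_F(\pi)=n$ holds exactly if the letter $n$ is raised at every step. As long as this has happened, $n$ is higher than all other letters and is a record from every gap. For $\mathcal S$ the condition is therefore that all other letters are inserted to the left of $n$, which gives $(n-1)!$ permutations. For $\mathcal T$ the letters $n-1,n-2,\dots$ must go alternately to the right and to the left of $n$, which gives $\lceil\frac{n-1}2\rceil!\,\lfloor\frac{n-1}2\rfloor!$ permutations. For $n=5$ these are the four words $L5R$ found in Section~\ref{sec:intro}. The ratio of the two counts is $\binom{n-1}{\lfloor(n-1)/2\rfloor}=2^{n-O(\log n)}$.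
\end{example}

This example points in two directions. High towers are rarer for $\mathcal T$, which fits the inequality $r_5(3)>s_5(3)$. But in the next section we build permutations of length $n$ and height at most $t$ for $\mathcal S$ by placing $n/t$ towers of $t$ letters side by side, and there the number of towers counts in favor of $\mathcal S$. With a loss of about $2^t$ for each of $n/t$ towers, one expects the count for $\mathcal T$ to be smaller by about $2^n$. The work lies in showing that no other strategy makes up for this loss.

\section{Many permutations of small height for $\mathcal S$}\label{sec:lower}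

In this section heights refer to $\mathcal S$. Let $N=\ell t$, and divide the positions $1,\dots,N$ into consecutive blocks $\mathcal B_1,\dots,\mathcal B_\ell$ of size $t$. We want each block to be a tower. The danger is that an insertion into one block also raises the top of a later block. This is prevented if the top of a block is always at least as high as everything to its right, that is, if at every moment earlier blocks have received at least as many letters as later ones. Such insertion orders are standard Young tableaux.

Recall that a standard Young tableau of shape $\ell\times t$ is a filling of an array of $\ell$ rows and $t$ columns with $1,\dots,N$, each used once, increasing along rows and down columns. Given such a tableau, let row $k$ list the times at which the block $\mathcal B_k$ receives its letters, time $\tau$ standing for the letter $N+1-\tau$. The first letter $e_k$ that $\mathcal B_k$ receives takes the last position of the block, and the other $t-1$ letters are arranged arbitrarily. For instance, the rows $(1,2,4)$ and $(3,5,6)$ give blocks with the letters $\{6,5,3\}$ and $\{4,2,1\}$, and one choice is $536\,124$, with final heights $5_13_16_3\,1_12_24_3$. The permutation determines the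 tableau and the arrangements.

\begin{lemma}\label{lem:blocks}
Every permutation $\pi$ obtained in this way has $H_{\mathcal S}(\pi)\le t$.
\end{lemma}

\begin{proof}
Let $\lambda_k$ be the current number of letters in $\mathcal B_k$. Since columns increase, $\lambda_1\ge\lambda_2\ge\cdots$ at all times. We show by induction on time that, whenever $\lambda_k\ge1$, the letter $e_k$ has height $\lambda_k$ and the other letters of $\mathcal B_k$ have height at most $\lambda_k-1$. Insert a letter into $\mathcal B_k$. Letters of earlier blocks are on the left and do not change. If $\lambda_k=0$, the later blocks are empty, and $e_k$ gets height $1$. Let $\lambda_k\ge1$. The new letter is left of $e_k$, which is an R-record and rises to $\lambda_k+1$. The other old letters of $\mathcal B_k$ reach at most $\lambda_k$, and the new letter has height $1\le\lambda_k$. Letters of later blocks have height at most $\lambda_k$ and are separated from the new letter by $e_k$, so they are not records. At the end $\lambda_k=t$.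
\end{proof}

\begin{proposition}\label{prop:lower}
If $t\ge2$, $n\ge4t^2$ and $\kappa=n/t^2$, then
\[
\frac1n\log s_n(t)\ge\log\frac{t^2}e+\varphi(\kappa)-\frac1{3t}-\frac{3\log t}{2t}.
\]
\end{proposition}

\begin{proof}
First let $N=\ell t$. The hook length formula of Frame, Robinson and Thrall states that the number of standard Young tableaux of a shape with $N$ cells is $N!$ divided by the product of the hook lengths, the hook length of a cell being $1$ plus the number of cells to its right in its row and below it in its column. In the rectangle, the row with $i$ rows below it has the hook lengths $i+1,\dots,i+t$, with product $(t+i)!/i!$. By Lemmas~\ref{lem:blocks} and~\ref{lem:sort}(a),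
\[
s_N(t)\ge N!\,\bigl((t-1)!\bigr)^\ell\prod_{i=0}^{\ell-1}\frac{i!}{(t+i)!}=N!\;t^{-\ell}\prod_{i=0}^{\ell-1}\binom{t+i}t^{-1}.
\]
Put $K=\ell/t$, so $N=Kt^2$. From $\binom ab\le(ea/b)^b$ and the monotonicity of $\log(1+u/t)$,
\[
\sum_{i<\ell}\log\binom{t+i}t\le t\ell+t\int_0^\ell\log\Bigl(1+\frac ut\Bigr)du=t\ell+t^2\bigl[(1+K)\log(1+K)-K\bigr]=t^2(1+K)\log(1+K).
\]
With $N!\ge(N/e)^N=(Kt^2/e)^N$ and $\log K-(1+\frac1K)\log(1+K)=\varphi(K)$ we get
\[
\log s_N(t)\ge N\log\frac{t^2}e+N\varphi(K)-\ell\log t .
\]
Now take $\ell=\lfloor n/t\rfloor$. Since $\mathcal S(\sigma m)=\mathcal S(\sigma)m$, appending the $n-N<t$ largest letters in increasing order shows that $s_n(t)\ge s_N(t)$. We compare the three terms with their values at $n$, using $n\ge 4t^2$. First, $(n-N)\log(t^2/e)\le2t\log t\le n\frac{\log t}{2t}$. Second, $\kappa\ge K\ge\kappa-\frac1t\ge3$ and $\varphi'(u)\le1/u\le\frac13$ on $[3,\infty)$; as $\varphi<0$, this gives $N\varphi(K)\ge n\varphi(K)\ge n\varphi(\kappa)-\frac n{3t}$. Third, $\ell\log t\le n\frac{\log t}t$.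
\end{proof}

The error terms tend to $0$ as $t\to\infty$ and do not depend on $n$. This proves the lower bound in Theorem~\ref{thm:main}.

\section{The insertion steps for $\mathcal T$}\label{sec:steps}

From now on heights refer to $\mathcal T$, and $s=t+1$. By Lemma~\ref{lem:sort}(b) it suffices to bound the number of $\pi\in\mathfrak S_n$ with $H_{\mathcal T}(\pi)\le s$. We shall describe each insertion by data that take, on geometric average, about $t^2/2e$ values. A gap chosen among up to $n$ gaps is too expensive when $n$ is much larger than $t^2$. We therefore cut the positions into short intervals. The bound on heights forces almost all insertions to leave the maximal height of every interval unchanged, and such an insertion is very constrained: its interval is determined by one parity and one number $v\le t$.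

\subsection{Quiet places}

Fix $\eta\in(0,1)$ and an admissible pair $(n,t)$ with $t\ge21/\eta$. Put
\[
w=\lceil\eta t^2\rceil,\qquad m=\lceil n/w\rceil,\qquad\rho=ms .
\]
Then $w\le2\eta t^2$. Since $n\ge4t^2$, we have $m\le\frac n{\eta t^2}+1\le\frac54\frac n{\eta t^2}$, and with $s\le2t$,
\begin{equation}\label{eq:rho}
\rho\le\frac{3n}{\eta t}\le\frac n7 .
\end{equation}
Divide the positions $1,\dots,n$ into consecutive intervals $I_1,\dots,I_m$, all of size $w$ except possibly the last, which is not larger. Let $\pi\in\mathfrak S_n$ with $H_{\mathcal T}(\pi)\le s$. Step $\tau$ inserts the letter $n+1-\tau$. A letter belongs to the interval that contains its position in $\pi$. A \emph{state} is the word of the letters present at some moment, with their intervals and heights. A \emph{place} $x\in I_i$ is the interval $I_i$ together with a gap among the present letters of $I_i$; the right end of $I_i$ and the left end of $I_{i+1}$ are different places. A state has at most $n+m\le2n$ places, and the sequence of places determines $\pi$. If $x$ lies between two letters of $I_i$, then $x\in I_i$.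

Let $D_i$ be the current maximal height in $I_i$, with $D_i=0$ if $I_i$ is empty. The letters of $I_i$ of height $D_i$ are its \emph{peaks}. A place of a state is \emph{quiet} if inserting a new letter there would increase no $D_j$; this is a property of the state alone. A step at a place that is not quiet is a \emph{growth step}. Each $D_i$ grows by at most $1$ in a step and ends at most at $s$. So there are at most $\rho$ pairs $(\tau,i)$ such that $D_i$ grows in step $\tau$, and the number $G$ of growth steps is at most $\rho$. This is where the bound on heights enters.

\begin{lemma}\label{lem:quiet}
Let $x\in I_i$ be a quiet place.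
\begin{enumerate}
\item[(a)] A peak of any interval that is an R-record from $x$ has odd height. A peak of any interval that is an L-record from $x$ has even height.
\item[(b)] $D_i\ge1$. If $D_i$ is even, all peaks of $I_i$ are left of $x$. If $D_i$ is odd, all peaks of $I_i$ are right of $x$.
\item[(c)] If $I_i$ has no letter right of $x$, or the largest height of such a letter is even, then $D_i$ is even. If $I_i$ has no letter left of $x$, or the largest height of such a letter is odd, then $D_i$ is odd.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Otherwise the peak would be raised by Lemma~\ref{lem:insert}. (b) If $D_i=0$, the new letter makes $D_i$ grow. The peak of $I_i$ nearest to $x$ on either side is a record, since the letters in between belong to $I_i$ and are not peaks; apply (a). (c) If $D_i$ is odd, then by (b) the largest height in $I_i$ right of $x$ is the odd number $D_i$; if $D_i$ is even, the largest height left of $x$ is the even number $D_i\ge2$.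
\end{proof}

The \emph{type} of a quiet place $x\in I_i$ is the parity of $D_i$. Its \emph{value} $v$ is the largest height among the letters of $I_i$ on the side of $x$ away from the peaks: right of $x$ for even type, left of $x$ for odd type, with $v=0$ if there is no such letter. Then $v<D_i\le s$, so $0\le v\le t$. A quiet place, and a step at it, is called
\begin{itemize}
\item a \emph{birth} if $v=0$;
\item a \emph{lift} if $v\ge1$ and $v\equiv D_i\pmod 2$;
\item a \emph{stall} if $v\ge1$ and $v\not\equiv D_i\pmod2$.
\end{itemize}
In a lift of even type the nearest letter of height $v$ right of $x$ is an R-record of even height and rises to $v+1$; in a lift of odd type the same happens to the nearest letter of height $v$ left of $x$. Among lifts the parity of $v$ determines the type, and the same holds among stalls. Let $B=B_{\mathrm{ev}}+B_{\mathrm{od}}$ be the number of births and $Z=Z_{\mathrm{ev}}+Z_{\mathrm{od}}$ the number of stalls, split by type; let $N_v$ be the number of lifts of value $v$ and $U=\sum_{v=1}^tN_v$. Thus $G+B+Z+U=n$.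

\medskip\noindent\textbf{Mirror principle.} Exchange the words ``left'' and ``right'' (and L and R) and, at the same time, the words ``odd'' and ``even''. This leaves unchanged the rule of Lemma~\ref{lem:insert} for old letters, Lemma~\ref{lem:quiet}, and the definitions of value, growth step, birth, lift and stall. An argument that uses only these remains valid after the exchange. The one fact without a mirror image is that the new letter has the odd height $1$, and we point out each use of it.

\subsection{The budget}\label{sec:budget}

The following rough count explains the choice of $w$ and the lemmas below; it is not part of the proof. Growth steps cost $2n$ choices each, but they form a fraction $O(1/\eta t)$ of all steps, and $\log n\le\sqrt t$ makes their total cost $e^{o(n)}$. A birth is determined by its type. A stall is described by a small integer, its rank, and one of $w\approx\eta t^2$ places; for small $\eta$ this is much less than $t^2/2e$, so a permutation gains nothing from many stalls. The main term comes from lifts. Suppose that all steps are lifts and that each value occurs $n/t$ times. The sequence of values has at most $t^n$ possibilities. Given the value $v$, we shall see that the place is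 chosen inside a set of letters, the content of the lift; that contents of lifts of value $v$ are disjoint; and that they consist of letters inserted with smaller values. There are about $vn/t$ such letters for $n/t$ lifts, so about $v$ choices per lift and $(t!)^{n/t}\approx(t/e)^n$ choices in all. This gives $(t^2/e)^n$, no better than the bound for $\mathcal S$. The gain comes from parity: lifts of values $2a-1$ and $2a$ act on opposite sides of the peaks, and their contents are disjoint from each other as well. So $2n/t$ lifts share about $2an/t$ letters, with about $a\le t/2$ choices per lift, and the total becomes $t^n(t/2e)^n$.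

\subsection{The valley of quiet places}

The next lemma says that quiet places of even type lie in intervals to the left of those of odd type, and that values decrease from left to right among the intervals of the first kind and increase among those of the second.

\begin{lemma}\label{lem:valley}
Let $x\in I_i$ and $x'\in I_{i'}$ be quiet places of the same state, with values $v$ and $v'$.
\begin{enumerate}
\item[(a)] If both have even type and $i<i'$, then $D=\max_{i<j\le i'}D_j$ is even and $v'<D\le v$.
\item[(b)] If both have odd type and $i'<i$, then $D=\max_{i'\le j<i}D_j$ is odd and $v'<D\le v$.
\item[(c)] If $x$ has even type and $x'$ has odd type, then $i<i'$. Let $D=\max_{i<j<i'}D_j$, with $D=0$ if $i'=i+1$. If $D>v$, then $D$ is odd, and if $D>v'$, then $D$ is even.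
\end{enumerate}
In particular, the type and the value of a quiet place determine its interval.
\end{lemma}

\begin{proof}
In each case the letters of height $D$ in the intervals over which the maximum is taken are peaks; call them \emph{summits}.

(a) We have $D\ge D_{i'}>v'$, so no summit is right of $x'$. The rightmost summit is an L-record from $x'$, and $D$ is even by Lemma~\ref{lem:quiet}(a). If $D>v$, then the letters of $I_i$ right of $x$ are lower than $D$, so the leftmost summit is an R-record from $x$ and $D$ is odd, a contradiction. Part (b) is the mirror image of (a).

(c) Suppose $i'\le i$, and take the summits for $D^*=\max_{i'\le j\le i}D_j$. Since $D^*\ge D_i>v$ and $D^*\ge D_{i'}>v'$, they all lie left of $x$ and right of $x'$. The rightmost is an L-record from $x$ and the leftmost is an R-record from $x'$, so $D^*$ is both even and odd. Hence $i<i'$. If $D>v$, the leftmost summit for $D$ is an R-record from $x$, so $D$ is odd. If $D>v'$, the rightmost is an L-record from $x'$, so $D$ is even.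

The last statement holds because $v'<v$ in (a) and (b).
\end{proof}

\subsection{Tie indices of lifts}

A letter of $I_i$ is \emph{right-exposed} if no letter of $I_i$ to its right is higher, and \emph{left-exposed} if no letter of $I_i$ to its left is higher. We shall use the following fact several times.
\begin{quote}
$(\mathrm E)$ If $y$ is a right-exposed (left-exposed) letter of height $h$ after a step but not before it, then $y$ attains height $h$ in this step.
\end{quote}
Indeed, if $y$ had height $h$ before, the higher letter that covered it still covers it.

Consider a lift $\tau$ of even value $v$ at $x\in I_i$. Let $b$ be the rightmost letter of $I_i$ of height greater than $v$. It exists because $D_i>v$, and it is left of $x$. Let $p_1,\dots,p_q$ be the letters of $I_i$ of height $v$ right of $b$, from left to right; these are the right-exposed letters of height $v$. Put $p_0=b$. Then $x$ lies between $p_{k-1}$ and $p_k$ for one $k=k_\tau\ge1$, the \emph{tie index}, and $p_k$ is the letter that is lifted. The \emph{content} $C_\tau$ is the set of letters strictly between $p_{k-1}$ and $p_k$ before the step, and $c_\tau=|C_\tau|$. The letters $p_0,p_1,\dots$ depend only on the state, $i$ and $v$, and given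 $k$ there are $c_\tau+1$ places for $x$. See Figure~\ref{fig:lift}. For odd $v$ we use the mirror definitions: $b$ is the leftmost letter of $I_i$ higher than $v$, and $p_1,\dots,p_q$ are the left-exposed letters of height $v$, from right to left.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.7cm,y=0.45cm]
\foreach \i/\h in {1/3,2/6,3/2,4/5,5/1,6/4,7/2,8/1,10/3,11/4,12/1,13/4,14/2}
 {\draw[fill=black!15] (\i-0.3,0) rectangle (\i+0.3,\h); \node at (\i,0.5) {\small \h};}
\draw[dashed] (0.3,4) -- (14.7,4) node[right] {$v=4$};
\draw[->,thick] (9,5.6) node[above] {$x$} -- (9,0.1);
\node[below] at (4,0) {$b$};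
\node[below] at (6,0) {$p_1$};
\node[below] at (11,0) {$p_2$};
\node[below] at (13,0) {$p_3$};
\draw[thick] (6.7,-0.4) -- (10.3,-0.4);
\node[below] at (8.5,-0.4) {content};
\end{tikzpicture}
\caption{The heights of the letters of one interval, with maximal height $6$, and a lift of value $4$ at the place $x$. The letter $b$ is the rightmost one higher than $4$, and $p_1,p_2,p_3$ are the letters of height $4$ to its right. The tie index is $2$, the content has three letters, and four places have this tie index. The insertion raises $p_2$ to height $5$, after which $p_3$ is the only letter of height $4$ with nothing higher to its right.}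
\label{fig:lift}
\end{figure}

The budget in Section~\ref{sec:budget} leaves no room for tie indices, so most of them must equal $1$. The reason is a supply argument. A lift of value $v$ and tie index $k$ uses up $k$ exposed letters of height $v$. Apart from exceptions that are charged to stalls, births and growth steps, a lift of value $v-2$ must occur between two productions of such a letter. So the supply at level $v$ is about $N_{v-2}$, and the excess $\sum_v(N_{v-2}-N_v)$ telescopes.

\begin{lemma}\label{lem:tie}
$\displaystyle\sum_{\tau\text{ lift}}(k_\tau-1)\le A$, where $A=B+Z+7\rho$.
\end{lemma}

\begin{proof}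
For even $v\ge2$ let $Q_{i,v}$ be the set of right-exposed letters of $I_i$ of height $v$, and for odd $v$ the set of left-exposed ones. An \emph{entry} for $(i,v)$ is a letter joining $Q_{i,v}$ in some step, and $E_v$ is the number of entries for $v$, over all $i$ and all steps.

\emph{Step 1: $\sum k_\tau\le E_v$, the sum being over the lifts of value $v$.} Let $v$ be even, and consider such a lift in $I_i$. The letter $p_k$ rises to $v+1$, so $p_1,\dots,p_k$ leave $Q_{i,v}$. A letter of $I_i$ that attains height $v$ in this step is either new or is raised from an odd height, so it is left of $p_k$ and not right-exposed; by $(\mathrm E)$ there is no entry. Thus $|Q_{i,v}|$ drops by at least $k$. It starts at $0$ and increases only through entries. The mirror argument covers all odd $v$, including $v=1$. Consequently $\sum(k_\tau-1)\le\sum_{v=1}^t(E_v-N_v)$.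

\emph{Step 2: entries for even $v\ge2$.} Put $u=v-1$, which is odd. Let $y\in I_i$ be an entry in a step at $x$. By $(\mathrm E)$, and since the new letter has height $1<v$, the letter $y$ is raised from $u$, so it is an L-record from $x$. Hence there is at most one entry for $v$ in each step. We claim that before the step all letters of $I_i$ right of $y$ had height at most $u$. They had height at most $v$, since $y$ is exposed afterwards. None of height $v$ lies between $y$ and $x$. If some lie right of $x$, the leftmost of them is an R-record of even height and rises to $v+1$, so $y$ is not exposed. This proves the claim. We distinguish two kinds of entries.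

\emph{Kind (a): $x\in I_i$ and some letter of $I_i$ right of $x$ has height $u$.} Then $u$ is the largest height right of $x$ in the interval of $x$. So the step determines $u$ and $y$, and it has at most one entry of kind (a) over all even $v$. Suppose $x$ is quiet. If it had odd type, all peaks of $I_i$ would be right of $x$ and so of height at most $u$, and $y$ would be a peak left of $x$. Hence $x$ has even type and odd value $u$: the step is a stall of even type. There are at most $Z_{\mathrm{ev}}+G$ entries of kind (a).

\emph{Kind (b): all others.} Before the step all letters of $I_i$ right of $y$ had height less than $u$: one of height $u$ cannot lie between $y$ and $x$, and if it were right of $x$ we would be in kind (a). Let $y_1,y_2$ be consecutive entries of kind (b) for the same $(i,v)$, in steps $\tau_1<\tau_2$. After $\tau_1$ the letter $y_1$ has height at least $v$. Just before $\tau_2$ the letter $y_2$ has height $u$ and everything in $I_i$ to its right is lower, so $y_2$ is right of $y_1$. Let $\tau'\ge\tau_1$ be the first step after which some letter $z$ of $I_i$ right of $y_1$ has height at least $u$. Then $\tau_1\le\tau'<\tau_2$. Just before $\tau'$ all letters of $I_i$ right of $y_1$ have height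 less than $u$; for $\tau'=\tau_1$ this holds because $y_1$ is of kind (b). So $z$ attains exactly the height $u$ in step $\tau'$. Let $x'$ be the place of $\tau'$.
\begin{itemize}
\item Let $u\ge3$. Then $z$ is not the new letter; it is raised from the even height $u-1$ and is an R-record from $x'$. The place $x'$ is right of $y_1$: for $\tau'=\tau_1$ because $y_1$ is an L-record, and for $\tau'>\tau_1$ because otherwise $y_1$, of height at least $v$, would lie between $x'$ and $z$. So $x'\in I_i$, and the largest height in $I_i$ right of $x'$ is $u-1$. If $x'$ is quiet, Lemma~\ref{lem:quiet}(c) shows that $\tau'$ is a lift of value $u-1=v-2$.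
\item Let $u=1$. Then $I_i$ had no letter right of $y_1$, and $z$ is the new letter, at the right end of $I_i$. If $x'$ is quiet, Lemma~\ref{lem:quiet}(c) shows that $\tau'$ is a birth of even type.
\end{itemize}
In both cases $\tau'$ determines $(i,v)$: we have $x'\in I_i$, and $v-2$ is the largest height in $I_i$ right of $x'$, or $0$. For fixed $(i,v)$ the ranges $[\tau_1,\tau_2)$ are disjoint. So the steps $\tau'$ are all different. A first entry of kind (b) for $(i,v)$ needs $v\le s$, and there are at most $\rho$ pairs $(i,v)$. With $N_0^*=B_{\mathrm{ev}}$ and $N_j^*=N_j$ for $j\ge2$, and sums over even $v$ with $2\le v\le t$,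
\[
\sum_v(E_v-N_v)\le(Z_{\mathrm{ev}}+G)+\rho+G+\sum_v(N^*_{v-2}-N_v)\le B_{\mathrm{ev}}+Z_{\mathrm{ev}}+\rho+2G .
\]

\emph{Step 3: entries for odd $v\ge3$.} Take the mirror image of Step 2, with $u=v-1\ge2$ even. The height of the new letter was used to see that $y$ is old, which holds as $v>1$, and to decide whether $z$ is old. Now $u\ge2$, so $z$ is always old and only the first of the two cases occurs: $\tau'$ is a growth step or a lift of the odd value $v-2\ge1$. Hence, over odd $v$ with $3\le v\le t$, $\sum_vE_v\le(Z_{\mathrm{od}}+G)+\rho+G+\sum_vN_{v-2}$.

\emph{Step 4: entries for $v=1$.} By $(\mathrm E)$ an entry is the new letter, and after the step all letters of $I_i$ to its left have height $1$. Suppose the place is quiet. Before the step these letters also had height $1$, so the place has odd type by Lemma~\ref{lem:quiet}(c), and its value is $0$ or $1$. Value $1$ means a lift, which raises a letter on the left to height $2$. So the step is a birth of odd type, and $E_1\le B_{\mathrm{od}}+G$.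

Steps 3 and 4 give $\sum_{v\text{ odd}}(E_v-N_v)\le B_{\mathrm{od}}+Z_{\mathrm{od}}+\rho+3G$. Adding the bound of Step 2 and using $G\le\rho$ finishes the proof.
\end{proof}

\subsection{Ranks of stalls}

To locate the interval of a stall we need its value. Naming it outright would cost a factor $t$, and $tw$ is far above $t^2/2e$. Instead we list the values that are available and name the position in the list. For a state let $\mathcal E$ be the set of values of its quiet places that are stalls. The \emph{rank} of a stall $\tau$ of value $v$ is $j_\tau=1+|\{e\in\mathcal E:e>v\}|$, with $\mathcal E$ taken just before $\tau$. Ranks are small on average because a stall destroys a witness for each larger available value, and witnesses are created about once per step.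

\begin{lemma}\label{lem:rank}
$\displaystyle\sum_{\tau\text{ stall}}(j_\tau-1)\le n+2\rho$.
\end{lemma}

\begin{proof}
Call a pair $(i,u)$ with $u\ge1$ \emph{alive} if $u$ is odd and $I_i$ has a right-exposed letter of height $u$, or $u$ is even and $I_i$ has a left-exposed letter of height $u$. (The sides are opposite to those in Lemma~\ref{lem:tie}.) This notion is invariant under the mirror principle. Let $e\in\mathcal E$ be the value of a stall place $x'\in I_{i'}$; the index $i'$ is unique by Lemma~\ref{lem:valley}. If $e$ is odd, $x'$ has even type; let $y$ be the rightmost letter of $I_{i'}$ of height $e$. It is right of $x'$, so all letters of $I_{i'}$ right of $y$ are lower than $e$. If $e$ is even, $x'$ has odd type; let $y$ be the leftmost letter of $I_{i'}$ of height $e$, so that all letters of $I_{i'}$ left of $y$ are lower than $e$. In both cases $(i',e)$ is alive.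

\emph{Claim 1: in a stall of value $v$ at $x\in I_i$, the pair $(i',e)$ stops being alive for every $e\in\mathcal E$ with $e>v$.} The height of the new letter will be used only through $1\le v<e$, so by the mirror principle we may assume that $x$ has even type. Then $v$ is odd, and the letters of $I_i$ right of $x$ have height at most $v$.

Let $e$ be odd. By Lemma~\ref{lem:valley}(a), $i'>i$ would give $e<v$; so $i'\le i$. We show that $y$ is an L-record from $x$. If $i'=i$, then $y$ is left of $x$ since $e>v$, and the letters between them are right of $y$ in $I_i$. If $i'<i$, then by Lemma~\ref{lem:valley}(a) the maximal height in $I_{i'+1},\dots,I_i$ is even and at most $e$, so less than $e$. In both cases $y$ is an L-record of odd height and rises to $e+1$. Afterwards the letters of height $e$ left of $y$ are covered by $y$. The letters of $I_{i'}$ right of $y$ and left of $x$ were lower than $e$ and can only rise to an even height, so none has height $e$. If $i'=i$, the letters right of $x$ had height at most $v$ and rise only from even heights, so they stay at most $v<e$; and the new letter has height $1<e$.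

Let $e$ be even. By Lemma~\ref{lem:valley}(c), $i<i'$. Let $D$ be the maximal height in the intervals strictly between. If $D\ge e$, then $D>v$, so $D$ is odd; then $D>e$, so $D$ is even, which is absurd. So $D<e$, and $y$ is an R-record from $x$ of even height and rises to $e+1$. Afterwards the letters of height $e$ right of $y$ are covered by $y$. The letters of $I_{i'}$ left of $y$ were lower than $e$; they are right of $x$ and can only rise to an odd height, so none has height $e$.

\emph{Claim 2: pairs become alive at most $n+2\rho$ times.} Suppose that $(i,u)$ becomes alive in a step at $x$, first with $u$ odd. By $(\mathrm E)$ some $z\in I_i$ attains height $u$ and is right-exposed afterwards. Before the step the letters of $I_i$ right of $z$ had height at most $u$; if one had height $u$, the rightmost such letter would have been right-exposed and the pair alive. So they had height at most $u-1$.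
\begin{itemize}
\item Let $u=1$. Then $z$ is the new letter, at the right end of $I_i$. By Lemma~\ref{lem:quiet}(c) the step is a growth step or a birth of even type.
\item Let $u\ge3$. Then $z$ is old and is an R-record of even height $u-1$. If $x\in I_i$, the largest height in $I_i$ right of $x$ is $u-1$, and by Lemma~\ref{lem:quiet}(c) the step is a growth step or a lift of even type and value $u-1$. If $x\notin I_i$, the letters of $I_i$ left of $z$ lie between $x$ and $z$ and are lower than $z$; so $z$ is a peak, and $D_i$ grows from $u-1$ to $u$.
\end{itemize}
For even $u\ge2$ the letter $z$ is old, and the mirror image of the second case applies: if $x\in I_i$, then $u-1$ is the largest height in $I_i$ left of $x$ and the step is a growth step or a lift of odd type; if $x\notin I_i$, then $D_i$ grows from $u-1$ to $u$.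

If $x\in I_i$, the step and the parity of $u$ determine $(i,u)$. So this happens at most once for each lift and each birth of even type, and at most twice for each growth step. If $x\notin I_i$, the pair is determined by the step and the index $i$ with growing $D_i$, which happens at most $\rho$ times. The total is at most $U+B_{\mathrm{ev}}+2G+\rho\le n+G+\rho\le n+2\rho$.

At the start no pair is alive, and by Claim 1 a stall of rank $j$ kills at least $j-1$ distinct pairs. The lemma follows from Claim 2.
\end{proof}

\subsection{Contents of lifts}

\begin{lemma}\label{lem:content}
Let $\tau\neq\tau'$ be lifts of values $v$ and $v'$.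
\begin{enumerate}
\item[(a)] If $v=v'$, then $C_\tau\cap C_{\tau'}=\emptyset$.
\item[(b)] If $v$ is odd and $v'=v+1$, then $C_\tau\cap C_{\tau'}=\emptyset$.
\item[(c)] If the letter inserted by $\tau'$ lies in $C_\tau$, then $v'<v$.
\end{enumerate}
\end{lemma}

\begin{proof}
We may assume that both lifts take place in the same interval $I_i$. If $v$ is even and $f\in C_\tau$, then $f$ is right of $b$. So just before $\tau$ the letters of $I_i$ right of $f$ have height at most $v$, and a peak lies left of $f$; its height $D_i>v$ is even, hence at least $v+2$. For odd $v$ the mirror statement holds.

(a) By the mirror principle let $v$ be even, and let $\tau$ come first. After $\tau$ its letter $p_k$ is higher than $v$. So at $\tau'$ the letter $b$ is $p_k$ or right of it, and $C_{\tau'}$ lies right of $p_k$, while $C_\tau$ lies left of it.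

(b) Let $f$ be in both sets. At $\tau$, the letters of $I_i$ left of $f$ have height at most $v$, and a letter of height at least $v+2$ is right of $f$. At $\tau'$, the letters of $I_i$ right of $f$ have height at most $v+1$, and a letter of height at least $v+3$ is left of $f$. Heights never decrease. If $\tau$ comes first, the right side of $f$ gives a contradiction at $\tau'$; if $\tau'$ comes first, the left side gives one at $\tau$.

(c) By the mirror principle let $v$ be even, and let $f\in C_\tau$ be the letter inserted by $\tau'$, which comes first. If $\tau'$ has even type, it lifts a letter of $I_i$ right of $f$ to $v'+1$. If it has odd type, a peak of height greater than $v'$ is right of $f$. Either way a letter of $I_i$ right of $f$ has height at least $v'+1$ at $\tau$, so $v'+1\le v$.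
\end{proof}

Let $\alpha=\lceil t/2\rceil$ and $N_{t+1}=0$. For $1\le a\le\alpha$ put
\[
P_a=N_{2a-1}+N_{2a},\qquad R_a=G+B+Z+\sum_{b\le a}P_b,
\]
so that $R_\alpha=n$. By Lemma~\ref{lem:content} the contents of the $P_a$ lifts with value in $\{2a-1,2a\}$ are pairwise disjoint, and they contain no letter inserted by a lift of value above $2a$. So their sizes add up to at most $R_a$, and the inequality of arithmetic and geometric means gives
\begin{equation}\label{eq:amgm}
\prod_{\tau:\ v\in\{2a-1,2a\}}(c_\tau+1)\le\Bigl(\frac{R_a+P_a}{P_a}\Bigr)^{P_a},
\end{equation}
where the right side is $1$ if $P_a=0$.

\section{Counting permutations of small height for $\mathcal T$}\label{sec:count}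

\subsection{The code}

We describe the steps of $\pi$ by the following data.
\begin{itemize}
\item For every step, its \emph{class}: growth step, birth of even type, birth of odd type, stall, or lift of value $v$ for some $1\le v\le t$.
\item For a growth step, the number of its place among the at most $2n$ places of the state.
\item For a stall, its rank and then its place within its interval.
\item For a lift, its tie index and then one of the $c_\tau+1$ places between $p_{k-1}$ and $p_k$.
\end{itemize}
These data determine each place from the state before the step. For a birth, Lemma~\ref{lem:valley} gives the interval, and the place is its right end (even type) or left end (odd type). For a stall, the state gives $\mathcal E$, the rank gives the value, its parity gives the type, and Lemma~\ref{lem:valley} gives the interval, which has at most $w-1$ letters and so at most $w$ places. For a lift, the value gives the type and the interval, and the state gives $p_0,p_1,\dots$.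

Fix the \emph{count vector} $(G,B_{\mathrm{ev}},B_{\mathrm{od}},Z,N_1,\dots,N_t)$, and fix also the sequence of classes, the place numbers of the growth steps, the ranks and the tie indices. The numbers $c_\tau$ are not fixed in advance, since they depend on earlier choices; only their product along one permutation is controlled. Consider the permutations with $H_{\mathcal T}\le s$ that have the fixed data, and the rooted tree whose nodes at depth $\tau$ are their sequences of first $\tau$ places. A node has at most $w$ children before a stall, at most $c_\tau+1$ before a lift, and one otherwise. By \eqref{eq:amgm}, along each path from the root to a leaf the product of the numbers of children is at most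
\[
M=w^Z\prod_{a=1}^\alpha\Bigl(\frac{R_a+P_a}{P_a}\Bigr)^{P_a}.
\]
Walk down from the root, choosing a child uniformly at random at each node. Every leaf is reached with probability at least $1/M$, so there are at most $M$ leaves.

The number of $k$-tuples of nonnegative integers with sum at most $L$ is $\binom{L+k}k$. By Lemmas~\ref{lem:tie} and~\ref{lem:rank}, the number of permutations with $H_{\mathcal T}\le s$ and the given count vector is at most
\begin{equation}\label{eq:W}
W=\frac{n!}{G!\,B_{\mathrm{ev}}!\,B_{\mathrm{od}}!\,Z!\,\prod_vN_v!}\;(2n)^G\binom{n+2\rho+Z}Z\binom{U+A}A\,w^Z\prod_{a=1}^\alpha\Bigl(\frac{R_a+P_a}{P_a}\Bigr)^{P_a}.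
\end{equation}

\subsection{The estimate}

Let $\psi(u)=u\log\frac1u$ for $u>0$ and $\psi(0)=0$. We use four elementary facts. The function $\psi$ is concave, so $k$ nonnegative numbers with sum $X$ have $\sum\psi\le X\log k+\psi(X)$. It is subadditive, since $\log\frac1{u+u'}\le\min(\log\frac1u,\log\frac1{u'})$. It satisfies $\psi(u)\le1-u$, since $\log\frac1u\le\frac1u-1$. Finally, for real $k$ and $r>0$, differentiation gives
\begin{equation}\label{eq:max}
ku+r\psi(u)\le r\,e^{k/r-1}\qquad(u\ge0).
\end{equation}

Put $\gamma=G/n$, $\beta=B/n$, $\zeta=Z/n$, $y_a=P_a/n$, $x_0=\gamma+\beta+\zeta$, $S_a=R_a/n=x_0+\sum_{b\le a}y_b$ and $\omega=A/n=\beta+\zeta+7\rho/n$. A multinomial coefficient $n!/\prod n_i!$ is at most $\prod(n/n_i)^{n_i}$, because the corresponding term in the expansion of $(\sum n_i/n)^n=1$ is at most $1$. So the logarithm of the first factor of \eqref{eq:W} is at most $n\sum\psi(n_i/n)$, and by concavity the two classes of births contribute at most $\beta\log2+\psi(\beta)$ to this sum, and the values $2a-1,2a$ at most $y_a\log2+\psi(y_a)$. By \eqref{eq:rho}, $n+2\rho+Z\le3n$ and $U+A\le n+7\rho\le2n$. With $\binom ab\le(ea/b)^b$ we obtain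
\begin{multline}\label{eq:logW}
\frac1n\log W\le\sum_{a:\,y_a>0}y_a\log\frac{2(S_a+y_a)}{y_a^2}+\beta\log2+\psi(\beta)+\psi(\zeta)+\psi(\gamma)+\gamma\log2n\\
+\zeta\log3e+\psi(\zeta)+\omega\log2e+\psi(\omega)+\zeta\log w .
\end{multline}
The sum is the main term. If $x_0=0$ and all $y_a=1/\alpha$, then $\sum_ay_a\log\frac{S_a+y_a}{y_a^2}=\log\alpha+\frac1\alpha\log(\alpha+1)!$, which is $2\log\alpha-1+o(1)$ by Stirling's formula. The next lemma says that no other distribution does essentially better. The only difficulty is that $\log(S_a+y_a)$ is close to the mean of $\log u$ over $[S_{a-1},S_a]$ only when $y_a$ is small against $S_a$; but few $y_a$ can be large, and mass concentrated on few indices loses entropy.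

\begin{lemma}\label{lem:entropy}
Let $x_0,y_1,\dots,y_\alpha\ge0$ have sum $1$, and let $S_a=x_0+\sum_{b\le a}y_b$. Then
\[
\sum_{a:\,y_a>0}y_a\log\frac{S_a+y_a}{y_a^2}\le2(1-x_0)\log\alpha-1+3x_0+\psi(x_0)+4\alpha^{-1/4}+6\alpha^{-1/2}.
\]
\end{lemma}

\begin{proof}
All sums are over $a$ with $y_a>0$. We have $\log(S_a+y_a)\le\log S_a+y_a/S_a$. With $S_0=x_0$ and $\theta=y_a/S_a\in(0,1]$, the antiderivative $u\log u-u$ gives
\[
y_a\log S_a-\int_{S_{a-1}}^{S_a}\log u\,du=S_a\bigl(\theta+(1-\theta)\log(1-\theta)\bigr)\le S_a\theta^2=\frac{y_a^2}{S_a},
\]
by $\log(1-\theta)\le-\theta$. Since $\int_{x_0}^1\log u\,du=-1+x_0+\psi(x_0)$, the left side of the lemma is at most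
\[
-1+x_0+\psi(x_0)+2\sum\frac{y_a^2}{S_a}+2\sum\psi(y_a).
\]
Call $a$ \emph{small} if $y_a\le\alpha^{-1/2}$ and \emph{large} otherwise, and let $X_s$, $X_l$ be the sums of $y_a$ over small and large $a$, so $X_s+X_l=1-x_0$. There are at most $\alpha^{1/2}$ large indices. In $\sum y_a^2/S_a$, a small $a$ with $S_a\ge\alpha^{-1/4}$ contributes at most $\alpha^{-1/4}y_a$, in total at most $\alpha^{-1/4}$. Every other $a$ contributes at most $y_a$. The $y_a$ with $S_a<\alpha^{-1/4}$ add up to less than $\alpha^{-1/4}$, and the large ones add up to $X_l$. So $2\sum y_a^2/S_a\le4\alpha^{-1/4}+2X_l$. By concavity and $\psi(X_s)\le1-X_s=x_0+X_l$,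
\[
2\sum\psi(y_a)\le2X_s\log\alpha+2\psi(X_s)+X_l\log\alpha+2\psi(X_l)\le2(1-x_0)\log\alpha+2x_0+(2-\log\alpha)X_l+2\psi(X_l).
\]
Altogether we get the first five terms of the bound plus $(4-\log\alpha)X_l+2\psi(X_l)$, which by \eqref{eq:max} is at most $2e\,\alpha^{-1/2}\le6\alpha^{-1/2}$.
\end{proof}

\begin{proof}[Proof of the upper bound in Theorem~\ref{thm:main}]
Let $\Lambda=\log(2\alpha^2)$, so $\log\frac{t^2}2\le\Lambda\le\log\frac{(t+1)^2}2$. By Lemma~\ref{lem:entropy}, the sum in \eqref{eq:logW} is at most $(1-x_0)\Lambda-1+3x_0+\psi(x_0)+4\alpha^{-1/4}+6\alpha^{-1/2}$. Split $x_0=\gamma+\beta+\zeta$ and $\omega=\beta+\zeta+7\rho/n$, using subadditivity for $\psi(x_0)$ and $\psi(\omega)$. Then $\frac1n\log W\le\Lambda-1+T_\zeta+T_\beta+T_0$, with the following terms.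

\emph{Stalls.} $T_\zeta=\zeta\,(3+\log3e+\log2e+\log w-\Lambda)+4\psi(\zeta)$. Here $3+\log3e+\log2e<7$, and $\log w-\Lambda\le\log(2\eta t^2)-\log(t^2/2)=\log4\eta$. By \eqref{eq:max}, $T_\zeta\le4e^{3/4}(4\eta)^{1/4}\le12\,\eta^{1/4}$. This term is the reason for taking intervals of length $\eta t^2$ with $\eta$ small.

\emph{Births.} $T_\beta=\beta\,(3+\log2+\log2e-\Lambda)+3\psi(\beta)$. Since $3+\log2+\log2e<6$, \eqref{eq:max} gives $T_\beta\le3e^{1-\Lambda/3}$, which tends to $0$ as $t\to\infty$.

\emph{The rest.} Dropping $-\gamma\Lambda\le0$,
\[
T_0=\gamma\,(3+\log2n)+2\psi(\gamma)+\frac{7\rho}n\log2e+\psi\Bigl(\frac{7\rho}n\Bigr)+4\alpha^{-1/4}+6\alpha^{-1/2}.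
\]
By \eqref{eq:rho}, $\gamma\le\rho/n\le\frac3{\eta t}$, and admissibility gives $\log2n\le\sqrt t+1$. Since $\psi$ is continuous at $0$, the term $T_0$ tends to $0$ as $t\to\infty$, for fixed $\eta$, uniformly in $n$.

There are at most $(n+1)^{t+4}$ count vectors, and both conditions of admissibility give $\frac1n(t+4)\log(n+1)\le\frac{(t+4)(\sqrt t+1)}{4t^2}\to0$. Finally $\Lambda\le\log\frac{t^2}2+2\log(1+\frac1t)$. Hence, for every fixed $\eta\in(0,1)$,
\[
\frac1n\log r_n(t)\le\log\frac{t^2}{2e}+12\,\eta^{1/4}+o(1),
\]
where $o(1)$ tends to $0$ as $t\to\infty$, uniformly over admissible $(n,t)$. Given $\varepsilon>0$, choose $\eta$ with $12\eta^{1/4}\le\varepsilon/2$, and then $t_0\ge21/\eta$ so large that for $t\ge t_0$ the $o(1)$ term is at most $\varepsilon/2$ and the error in Proposition~\ref{prop:lower} is at most $\varepsilon$. This completes the proof of Theorem~\ref{thm:main}.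
\end{proof}

\begin{thebibliography}{9}

\bibitem{Dukes}
Mark Dukes,
\emph{Revstack sort, zigzag patterns, descent polynomials of $t$-revstack sortable permutations, and Steingr\'imsson's sorting conjecture},
arXiv:1404.1457 (2014).

\end{thebibliography}
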